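# Cohomology of $D_X^{(e)}$ under Frobenius: Hirzebruch surfaces and smooth quadrics

## 1. The vector field $x^{-1}\partial_y$ on $\mathbb F_2$ in characteristic two

Let $k$ be a perfect field of characteristic $2$. The Hirzebruch surface $X=\mathbb F_2$ is glued from four affine planes
$$\operatorname{Spec}k[x,y],\quad \operatorname{Spec}k[x^{-1},x^2y],\quad \operatorname{Spec}k[x^{-1},x^{-2}y^{-1}],\quad \operatorname{Spec}k[x,y^{-1}].$$
The complement of the torus $\operatorname{Spec}k[x^{\pm1},y^{\pm1}]$ consists of four curves $D_1,\dots,D_4$, and the monomial $x^ay^b$ vanishes along them to the orders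
$$\operatorname{ord}_1=a,\qquad \operatorname{ord}_2=b,\qquad \operatorname{ord}_3=2b-a,\qquad \operatorname{ord}_4=-b .$$
The curves $D_1=\{x=0\}$ and $D_3=\{x^{-1}=0\}$ are two fibers of the projection to $\mathbb P^1$, so they are disjoint and $X=(X\setminus D_1)\cup(X\setminus D_3)$.

Consider $\theta=x^{-1}\partial_y$, that is, $\theta(x^ay^b)=b\,x^{a-1}y^{b-1}$. It lowers $\operatorname{ord}_1$, $\operatorname{ord}_2$ and $\operatorname{ord}_3$ by $1$ and raises $\operatorname{ord}_4$ by $1$. It is regular along $D_2$, because the factor $b$ kills the monomials with $b=0$, and it is regular along $D_4$. So it is an operator on $(X\setminus D_1)\cap(X\setminus D_3)$ and it is linear over squares. Let $D^{(e)}$ be the sheaf of operators $\mathcal O_X\to\mathcal O_X$ that are linear over $2^e$-th powers. By Mayer–Vietoris, $\theta$ has a class $[\theta]\in H^1(X,D^{(1)})$. This class is zero exactly when $\theta=P+P'$ with $P\in D^{(1)}(X\setminus D_1)$ and $P'\in D^{(1)}(X\setminus D_3)$.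

The class is not zero in $H^1(D^{(1)})$. Suppose $\theta=P+P'$ as above, and let $c,c'$ be the coefficients of $x^{-1}$ in $P(y)$ and $P'(y)$. Since $\theta(y)=x^{-1}$, we have $c+c'=1$. Now $P'$ is regular across $D_1$ and $\operatorname{ord}_1(y)=0$, so $P'(y)$ contains no $x^{-1}$ and $c'=0$. On the other hand, $P$ is regular across $D_3$ and $\operatorname{ord}_3(x^2y)=0$. By linearity over squares, $P(x^2y)=x^2P(y)$ contains $x$ with coefficient $c$, and $\operatorname{ord}_3(x)=-1$, so $c=0$. This is a contradiction.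

The class is zero in $H^1(D^{(2)})$. Operators need now only be linear over fourth powers, so we may separate monomials by $a$ mod $4$. Let $P$ be $\theta$ on the monomials with $a\equiv0$ mod $4$ and $0$ on the others, and put $P'=\theta-P$. If $a\not\equiv0$ mod $4$ and $a\ge0$, then $a\ge1$, so $P'$ is regular across $D_1$. If $a\equiv0$ mod $4$ and $b$ is odd, then $2b-a\equiv2$ mod $4$. Hence $2b-a\ge0$ forces $2b-a\ge2$, and $P$ is regular across $D_3$. Nothing changes along $D_2$ and $D_4$. So $[\theta]$ dies.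

The first argument tied $y$ to $x^2y$ by linearity over $x^2$. At the next level the tie is gone. How far can such dying go? Can all higher cohomology of all the $D^{(e)}$ die in the limit, and can this happen on a variety whose $D$-modules behave as on an affine variety?

## 2. The sheaves $D_X^{(e)}$, $D$-affinity, and the conjecture

Let $k$ be a perfect field of characteristic $p>0$, $X$ a smooth projective variety over $k$, $F$ the absolute Frobenius, and $q=p^e$ with $e\ge1$. Since $X$ is smooth, $F^e_*\mathcal O_X$ is a vector bundle. Its fiber at a closed point $x$ is $\mathcal O_{X,x}/\mathfrak m_x^{[q]}$, where $\mathfrak m_x^{[q]}$ is generated by the $q$-th powers of the elements of $\mathfrak m_x$.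

**Definition (the sheaves $D^{(e)}_X$).** $D_X^{(e)}$ is the sheaf of $\mathcal O_X^{q}$-linear endomorphisms of $\mathcal O_X$. Thus $F^e_*D_X^{(e)}=\mathcal End(F^e_*\mathcal O_X)$ and
$$H^i(D^{(e)}_X)\cong\mathrm{Ext}^i(F^e_*\mathcal O_X,F^e_*\mathcal O_X).$$
There are inclusions $D^{(e)}_X\subseteq D_X^{(e')}$ for $e'>e$. The sheaf of differential operators is $D_X=\bigcup_eD^{(e)}_X$, and $H^i(D_X)=\varinjlim_eH^i(D_X^{(e)})$.

On the affine line, $D^{(e)}$ is the ring of $q\times q$ matrices over $k[x^q]$, because $k[x]$ is free over $k[x^q]$ with basis $1,x,\dots,x^{q-1}$. The groups $H^i(D^{(e)}_X)$ are $k$-vector spaces through the left $\mathcal O_X$-structure. Under the identification with Ext groups, scalars may be twisted by a power of Frobenius. Since $k$ is perfect, this affects neither dimensions nor the vanishing of maps.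

**Definition (tilting, $D$-affine, $F$-split).** A vector bundle $E$ is tilting if it generates $D^b(\mathrm{Coh}(X))$ and $\mathrm{Ext}^i(E,E)=0$ for all $i>0$. $X$ is $D$-affine if every $D_X$-module $M$ that is quasi-coherent over $\mathcal O_X$ is generated by global sections and has $H^i(M)=0$ for $i>0$; in particular, then $H^i(D_X)=0$ for $i>0$. $X$ is globally $F$-split if $\mathcal O_X\to F_*\mathcal O_X$ splits $\mathcal O_X$-linearly.

For $X=\mathbb P^1$ everything vanishes. Indeed $F^e_*\mathcal O$ is a sum of $q$ line bundles with $h^0=1$ and $h^1=0$ in total, so $F^e_*\mathcal O=\mathcal O\oplus\mathcal O(-1)^{q-1}$. Hence $H^1(D^{(e)})$ is a sum of groups $H^1(\mathbb P^1,\mathcal O(j))$ with $|j|\le1$, which are zero. Here $\mathcal O\to F_*\mathcal O$ splits.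

The following is from Devlin Mallory, "The tilting property for $F_*^e\mathcal O_X$ on Fano surfaces and threefolds", arXiv:2405.14070 (2024).

**Conjecture.** Let $X$ be globally $F$-split.

1. For $e'>e\ge1$ and all $i\ge0$, $H^i(D_X^{(e)})$ is a direct summand of $H^i(D_X^{(e')})$ (via the map induced by the inclusion, so the claim is that this map is injective), and thus:
2. if $F^e_*\mathcal O_X$ is not tilting for some $e\ge1$, in the sense that $H^i(D_X^{(e)})\ne0$ for some $i>0$, then $X$ is not $D$-affine.

There is a tempting proof of Part 1. Apply $F^e_*$ to a splitting of $\mathcal O_X\to F_*\mathcal O_X$. With $V=F^e_*\mathcal O_X$ we get $j:V\to F_*V$ and $\pi:F_*V\to V$ with $\pi j=1$, and $\eta\mapsto j\eta\pi$ embeds $\mathrm{Ext}^i(V,V)$ as a direct summand of $\mathrm{Ext}^i(F_*V,F_*V)$, with left inverse $\xi\mapsto\pi\xi j$. The point where this stops is that $\eta\mapsto j\eta\pi$ is not the map in the conjecture. It sends $1$ to the projector $j\pi$, while the inclusion $D^{(e)}\subset D^{(e+1)}$ sends $1$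 to $1$. So $F$-splitting yields an abstract direct summand and no information about the transition map. Section 1 already shows that this map can fail to be injective.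

**Theorem 1.** Let $k$ be perfect of characteristic $p\ge2$ and $X=\mathbb F_p=\mathbb P(\mathcal O\oplus\mathcal O(p))$ over $\mathbb P^1$. Then $X$ is $F$-split, $H^1(D_X^{(e)})\ne0$ for all $e\ge1$, and for all $i>0$, $e\ge1$ the map $H^i(D^{(e)}_X)\to H^i(D_X^{(e+1)})$ is zero. Hence $H^i(D_X)=0$ for all $i>0$.

**Theorem 2.** Let $k$ be algebraically closed of characteristic $p\ge3$, $n\ge3$ odd, and $X=Q_n\subset\mathbb P^{n+1}$ a smooth quadric. Then $X$ is $F$-split and $D$-affine. If $n\ge p+2$, then $H^1(D_X^{(e)})\ne0$ for all $e\ge2$.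

**Theorem 3.** Let $k$ be algebraically closed of characteristic $p\ge3$ and $n\ge4$ even. Then $H^1(D_{Q_n})\ne0$, so $Q_n$ is not $D$-affine.

So the conjecture is false. Part 1 fails in every characteristic by Theorem 1. Part 2 fails in every odd characteristic by Theorem 2 with $n\ge p+2$, for instance for $Q_5$ in characteristic $3$. The same quadrics contradict Part 1 again, since $H^1(D^{(2)})\ne0$ while the limit $H^1(D_X)$ is $0$. Theorems 2 and 3 together say that for $p$ odd and $n\ge3$, $Q_n$ is $D$-affine if and only if $n$ is odd. Whether Part 2 alone can fail when $p=2$ is not settled here.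

The next lemma turns the transition maps into something computable.

**Lemma 1.** Let $V=F^e_*\mathcal O_X$. On $\mathrm{Ext}^i$, the map $H^i(D^{(e)})\to H^i(D^{(e+1)})$ is the map $F_*:\mathrm{Ext}^i(V,V)\to\mathrm{Ext}^i(F_*V,F_*V)$ given by the exact functor $F_*$. In particular it is compatible with Yoneda products.

*Proof.* After applying $F^{e+1}_*$, the inclusion becomes the sheaf map $F_*\mathcal Hom(V,V)\to\mathcal Hom(F_*V,F_*V)$, $P\mapsto F_*P$. For an arbitrary $\mathcal O_X$-module $Y$ consider
$$\mathrm{Ext}^\bullet(V,Y)=H^\bullet(\mathcal Hom(V,Y))\to H^\bullet(\mathcal Hom(F_*V,F_*Y))=\mathrm{Ext}^\bullet(F_*V,F_*Y).$$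
The equalities hold because $V$ and $F_*V$ are locally free. Both sides are $\delta$-functors in $Y$, because $F_*$ is exact. The sheaf map $F_*\mathcal Hom(V,Y)\to\mathcal Hom(F_*V,F_*Y)$ and the functor $F_*$ each give a morphism of $\delta$-functors. They agree in degree $0$, and the source is effaceable, hence universal, so they agree in all degrees. Put $Y=V$. $\square$

## 3. Hirzebruch surfaces $\mathbb F_p$: proof of Theorem 1

Let $M=\mathbb Z^2$, and write $\chi^w$ for the monomial with exponent $w\in M$. $X$ is the toric surface with rays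
$$\rho_1=(1,0),\quad\rho_2=(0,1),\quad\rho_3=(-1,p),\quad\rho_4=(0,-1)$$
and maximal cones spanned by cyclically consecutive rays. Each such pair is a basis of $\mathbb Z^2$. Let $D_i$ be the curve of $\rho_i$, so that $D_1,D_3$ are disjoint fibers.

**Step 1 ($F$-splitting).** The $p^{-1}$-linear map with $\chi^w\mapsto\chi^{w/p}$ if $p\mid w$ and $\chi^w\mapsto0$ otherwise preserves $k[\sigma^\vee\cap M]$ for each cone $\sigma$ and sends $1$ to $1$. So it is a splitting of $\mathcal O_X\to F_*\mathcal O_X$.

**Step 2 (a basis of operators).** *The purpose is to break $H^i(D^{(e)})$ into one-dimensional pieces.* Let $q=p^e$. The ring $k[M]$ is free over $k[qM]$ on representatives of $M/qM$. So the $k[qM]$-linear endomorphisms of $k[M]$ have the $k$-basis $e_{v,m}$ ($v\in M/qM$, $m\in M$), where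
$$e_{v,m}(\chi^w)=\chi^{w+m}\ \text{ if } w\equiv v \bmod qM,\qquad e_{v,m}(\chi^w)=0\ \text{ otherwise.}$$
Indeed an endomorphism is determined by finitely many Laurent polynomials, so it is a finite combination of the $e_{v,m}$. An element of $D^{(e)}(U_\sigma)$ extends uniquely to $k[M]$ by inverting some $\chi^{qw}$. So $D^{(e)}(U_\sigma)$ consists of the endomorphisms of $k[M]$ preserving $k[\sigma^\vee\cap M]$. It is spanned by the $e_{v,m}$ that it contains: if $P=\sum c_{v,m}e_{v,m}$ preserves this ring, then for $w\in\sigma^\vee$ in the class $v$ we have $P(\chi^w)=\sum_mc_{v,m}\chi^{w+m}$ with distinct monomials, so each $m$ with $c_{v,m}\ne0$ has $w+m\in\sigma^\vee$.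

The rays of $\sigma$ are part of a basis. So as $w$ runs over $\sigma^\vee\cap(v+qM)$, the numbers $\langle w,\rho\rangle$ for $\rho\in\sigma(1)$ run independently over all nonnegative integers in their classes mod $q$. Hence $e_{v,m}\in D^{(e)}(U_\sigma)$ if and only if $\sigma(1)\cap N_e(v,m)=\emptyset$, where
$$N_e(v,m)=\{\rho:\ \mathrm{res}_q\langle v,\rho\rangle+\langle m,\rho\rangle<0\},\qquad \mathrm{res}_q(a)\in[0,q-1],\ \mathrm{res}_q(a)\equiv a\bmod q.\tag{1}$$

**Step 3 (the cohomology of one piece).** The Čech complex of $D^{(e)}$ for the four charts splits into $(v,m)$-parts. Put $N=N_e(v,m)$ and $D_N=\sum_{\rho\in N}D_\rho$. The $(v,m)$-part has a copy of $k$ on $U_\sigma$ exactly when $\sigma(1)\cap N=\emptyset$. The same is true of the weight-$0$ part of the Čech complex of $\mathcal O(-D_N)$, because $1$ is a section of $\mathcal O(-D_N)$ on $U_\sigma$ exactly when no ray of $\sigma$ is in $N$. So the $(v,m)$-part of $H^i(D^{(e)})$ is $H^i(X,\mathcal O(-D_N))_0$.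

Since $N\subset\{\rho:\langle m,\rho\rangle<0\}$ and $\rho_4=-\rho_2$, the set $N$ never contains both $\rho_2$ and $\rho_4$. Use $0\to\mathcal O(-D_N)\to\mathcal O\to\mathcal O_{D_N}\to0$, together with $H^0(\mathcal O)=k$ and $H^i(\mathcal O)=0$ for $i>0$.

* If $N=\emptyset$, there is no higher cohomology.
* If $N$ is a nonempty set of cyclically consecutive rays, then $D_N$ is a chain of $\mathbb P^1$'s. From $0\to\mathcal O_{D_N}\to\bigoplus\mathcal O_{D_\rho}\to\bigoplus_{\text{nodes}}k\to0$, which is surjective on $H^0$ for a chain, we get $H^0(\mathcal O_{D_N})=k$ and $H^1(\mathcal O_{D_N})=0$. So all $H^i(\mathcal O(-D_N))$ vanish.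
* If $N=\{\rho_1,\rho_3\}$, then $D_N$ is two disjoint $\mathbb P^1$'s, so $H^0(\mathcal O_{D_N})=k^2$, all in weight $0$. Then $H^1(\mathcal O(-D_N))=k$, in weight $0$, and the other $H^i$ vanish.

A subset not containing both $\rho_2$ and $\rho_4$ is of one of these kinds. So $H^i(D^{(e)})=0$ for $i\ge2$, and $H^1(D^{(e)})$ has one copy of $k$ for each $(v,m)$ with $N_e(v,m)=\{\rho_1,\rho_3\}$.

**Step 4 (nonvanishing).** Take $v=(0,p^{e-1})$, $m=(-1,-1)$. The numbers in (1) are: for $\rho_1$, $0-1<0$; for $\rho_3$, $\langle v,\rho_3\rangle=q$ has residue $0$ and $0+(1-p)<0$; for $\rho_2$, $p^{e-1}-1\ge0$; for $\rho_4$, a residue plus $1$, which is positive. So $N_e(v,m)=\{\rho_1,\rho_3\}$ and $H^1(D^{(e)})\ne0$ for every $e\ge1$.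

**Step 5 (the transition map is zero).** At level $e+1$ we have $e_{v,m}=\sum e_{v',m}$ over $v'\in M/pqM$ with $v'\equiv v$ mod $q$. Since $\mathrm{res}_{pq}(a)\ge\mathrm{res}_q(a)$, also $N_{e+1}(v',m)\subset N_e(v,m)$.

Claim: if $\rho_1,\rho_3\in N_{e+1}(v',m)$, then $\rho_2\in N_e(v,m)$. Write $m=(-s,-t)$, $v'=(x,y)$, and let $r,r'$ be the residues of $x$ and $-x+py$ mod $pq$. The hypothesis says $r\le s-1$ and $r'\le pt-s-1$, so $0\le r+r'\le pt-2$. Moreover $r+r'\equiv py$ mod $pq$. Hence $r+r'=py_0$ with $0\le y_0\le t-1$, and $y_0\equiv y$ mod $q$. So $\mathrm{res}_q(y)\le y_0\le t-1$, which says $\rho_2\in N_e(v,m)$.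

Now let $N_e(v,m)=\{\rho_1,\rho_3\}$. By the claim, each $N_{e+1}(v',m)$ is a proper subset of $\{\rho_1,\rho_3\}$, and its piece has no $H^1$ by Step 3. The $(v,m)$-piece maps into the sum of the $(v',m)$-pieces, so $H^1(D^{(e)})\to H^1(D^{(e+1)})$ is zero. For $i\ge2$ the groups vanish. Passing to the limit, $H^i(D_X)=0$ for $i>0$. This proves Theorem 1. $\blacksquare$

Does $\mathbb F_p$ also refute Part 2? No: it is not $D$-affine, although all $H^i(D_X)$ with $i>0$ vanish. From $\operatorname{div}\chi^{(0,1)}=D_2+pD_3-D_4$ we get $D_2^2=-p$. Let $D=D_2$ and $M=\mathcal O(*D)/\mathcal O$, where $\mathcal O(*D)=\bigcup_j\mathcal O(jD)$. Operators linear over $q$-th powers extend to $\mathcal O(*D)$ by allowing denominators $g^{qj}$, so $M$ is a nonzero quasi-coherent $D_X$-module. It is filtered with quotients $\mathcal O_D(jD)\cong\mathcal O_{\mathbb P^1}(-pj)$, $j\ge1$, which have no sections. So $H^0(M)=0$, and $M$ is not generated by global sections. To refute Part 2 we need a variety for which generation holds, together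 with dying classes. Odd-dimensional quadrics will do.

## 4. Spinor bundles and the extensions $\delta_b$

From now on $k$ is algebraically closed, $p\ge3$, $n\ge3$, $m=n+2$, $r=\lfloor m/2\rfloor$, and $S=k[x_1,\dots,x_m]$ with variables named $X_1,Y_1,\dots,X_r,Y_r$ (and $Z$ if $m$ is odd),
$$f=\sum X_iY_i\ (+Z^2),\qquad R=S/f,\qquad X=\operatorname{Proj}R=Q_n .$$
Every smooth quadric has this form in suitable coordinates. Recall that $\omega_X=\mathcal O(-n)$, $H^0(\mathcal O(j))=R_j$, $H^i(\mathcal O(j))=0$ for $0<i<n$, and $H^n(\mathcal O(j))=0$ for $j>-n$.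

**Definition (spinor bundles).** Let $\Lambda$ be the exterior algebra on $\xi_1,\dots,\xi_r$ and $N=\dim\Lambda=2^r$. On $S\otimes\Lambda$ put
$$\varphi=\sum_i(X_i\,\xi_i\wedge+Y_i\,\partial_{\xi_i})\ (+Z\cdot\text{parity}).$$
Then $\varphi^2=f$, since $\xi_i\wedge\partial_{\xi_i}+\partial_{\xi_i}\xi_i\wedge=1$, parity squares to $1$, and all other pairs anticommute. Let $C=\operatorname{coker}(\varphi:S(-1)\otimes\Lambda\to S\otimes\Lambda)$ and $\mathcal S=\widetilde{C(-1)}$.

Write $\varphi=\sum x_a\gamma_a$ and $f=\sum B_{ab}x_ax_b$ with $B$ symmetric. Then $\gamma_a\gamma_b+\gamma_b\gamma_a=2B_{ab}$. If $m$ is even, $\varphi$ exchanges the even part $\Lambda^+$ and the odd part $\Lambda^-$. Then $C=C_+\oplus C_-$ with $C_\sigma=\operatorname{coker}(S(-1)\otimes\Lambda^{-\sigma}\to S\otimes\Lambda^\sigma)$, and $\mathcal S=\mathcal S_+\oplus\mathcal S_-$.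

For a small example, drop the condition $n\ge3$ and take $m=4$. The map $\Lambda^-\to\Lambda^+$ has matrix $\begin{pmatrix}Y_1&Y_2\\-X_2&X_1\end{pmatrix}$ in the bases $\xi_1,\xi_2$ and $1,\xi_1\xi_2$. Its determinant is $f$, and it has rank $1$ at each point of $Q_2=\mathbb P^1\times\mathbb P^1$. So $\mathcal S_+(1)$ is a quotient line bundle of $\mathcal O^2$, namely the pullback of $\mathcal O_{\mathbb P^1}(1)$ along one of the two rulings.

Since $\varphi$ is injective and $f$ kills $C$, we have $\mathrm{pd}_SC=1$, and $C$ is a graded maximal Cohen–Macaulay (MCM) $R$-module. $R$ is regular away from the origin, so $\mathcal S$ is locally free. The sequence $0\to C(-1)\xrightarrow{\varphi}R\otimes\Lambda\to C\to0$ is exact: if $\varphi w=fu=\varphi^2u$ then $w=\varphi u$, so $\varphi$ is injective on $C(-1)$, and the cokernel is clearly $C$. Sheafifying gives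
$$0\to\mathcal S(b)\to\mathcal O(b)\otimes\Lambda\to\mathcal S(b+1)\to0,\tag{2}$$
and we let $\delta_b\in\mathrm{Ext}^1(\mathcal S(b+1),\mathcal S(b))$ be its class. For $m$ even it is the sum of the classes $\delta^\sigma_b\in\mathrm{Ext}^1(\mathcal S_\sigma(b+1),\mathcal S_{-\sigma}(b))$ of $0\to\mathcal S_{-\sigma}(b)\to\mathcal O(b)\otimes\Lambda^\sigma\to\mathcal S_\sigma(b+1)\to0$.

Cohomology of $\mathcal S$, as for $\mathcal O$, comes from depth:
$$H^i(\mathcal S(j))=0\ (0<i<n),\quad H^0(\mathcal S(j))=C_{j-1},\quad H^n(\mathcal S(j))=0\ (j>-n),\quad H^n(\mathcal S(j))\ne0\ (j\le-n).\tag{3}$$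
The first two hold because $C$ is MCM of dimension $n+1$. For the third, $H^{n-1}(\mathcal S(j+1))=0$ and (2) give $H^n(\mathcal S(j))\subset H^n(\mathcal O(j))^N$. For the fourth, $H^n(\mathcal S(j))$ is dual to $\mathrm{Hom}(\mathcal S,\mathcal O(-j-n))$. This is nonzero, because $\mathrm{Hom}(\mathcal S,\mathcal O)\ne0$ by (2) and we may multiply by a nonzero section of $\mathcal O(-j-n)$. For $m$ even, the vanishing statements pass to the summands $\mathcal S_\pm$, $H^0(\mathcal S_\sigma(j))=(C_\sigma)_{j-1}$, and the fourth statement holds for each $\mathcal S_\sigma$ by the same argument.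

*The class $\delta_b$ is nonzero, and so is each $\delta_b^\sigma$.* If (2) split, then taking $\bigoplus_jH^0(-(j))$ would make $C(b)$ a direct summand of $R(b)^N$, so $C$ would be a sum of modules $R(c)$. But $\mathrm{Tor}^S_0(R(c),k)$ and $\mathrm{Tor}^S_1(R(c),k)$ live in degrees $-c$ and $2-c$, while those of $C$ live in degrees $0$ and $1$, because $\varphi$ has linear entries. The same proof works for $C_\sigma$.

**Lemma 2.** If $m$ is odd, $\mathrm{Hom}(\mathcal S,\mathcal S)=k$. If $m$ is even, $\mathrm{Hom}(\mathcal S_\kappa,\mathcal S_{\kappa'})$ is $k$ if $\kappa=\kappa'$ and $0$ otherwise. In particular these bundles are indecomposable.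

*Proof.* Such a homomorphism is a degree-$0$ map $C_\kappa\to C_{\kappa'}$ (no signs if $m$ is odd). It lifts to the free resolutions as a pair of constant matrices with $a_0\varphi=\varphi a_1$. Multiplying by $\varphi$ on both sides gives $f\,\varphi a_0=f\,a_1\varphi$, so $\varphi a_0=a_1\varphi$. Comparing coefficients, $a_0\gamma_a\gamma_b=\gamma_aa_1\gamma_b=\gamma_a\gamma_ba_0$. So $a_0$ is linear over the algebra generated by the products $\gamma_a\gamma_b$. The operators $\xi_i\wedge,\partial_{\xi_i}$ generate $\mathrm{End}(\Lambda)$, so products of an even number of them span $\mathrm{End}(\Lambda^+)\times\mathrm{End}(\Lambda^-)$. For $m$ even this is the whole algebra in question, and $\Lambda^+,\Lambda^-$ are simple and non-isomorphic over it. For $m$ odd, the products of parity with odd operators add all odd endomorphisms, and the algebra is $\mathrm{End}(\Lambda)$. Schur's lemma gives the claim, since $a_0$ determines the map. $\square$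

"Spinor summand of twist $b$" means $\mathcal S(b)$ if $m$ is odd, and $\mathcal S_+(b)$ or $\mathcal S_-(b)$ if $m$ is even. We use one classification theorem.

**Fact** (Knörrer, Invent. Math. 88 (1987); Buchweitz–Eisenbud–Herzog, *Cohen–Macaulay modules on quadrics*, LNM 1273 (1987)). Every finitely generated graded MCM $R$-module is a direct sum of shifts of $R$ and $C$ ($m$ odd), respectively of $R,C_+,C_-$ ($m$ even).

We also use the Krull–Schmidt theorem for vector bundles on $X$: decompositions into indecomposables are unique, so a summand of a sum of $\mathcal O(a)$'s and spinors is again such a sum.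

## 5. Jordan blocks of $f$ on $S/(x_1^p,\dots,x_m^p)$

Let $A=S/(x_1^p,\dots,x_m^p)$. Since $f^p=0$ in $A$, this is a graded module over $k[f]/(f^p)$ with $\deg f=2$, hence a direct sum of shifts of blocks $J_\ell=k[f]/f^\ell$, $\ell\le p$. A block with generator in degree $d$ lives in degrees $d,d+2,\dots,d+2(\ell-1)$, and we say that its center is $d+\ell-1$. It is free if $\ell=p$.

**Lemma 3.** Every non-free block $J_\ell\subset A$ has center $m(p-1)/2$, that is, its generator has degree $m(p-1)/2-(\ell-1)$. So generators of non-free blocks have degree in $[\frac{n(p-1)}2+1,\frac{n(p-1)}2+p-1]$. A block with $\ell=p-1$ (generator degree $\frac{n(p-1)}2+1$) occurs. If $n$ is even, a block with $\ell=1$ (generator degree $\frac{n(p-1)}2+p-1$) occurs.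

**Step 1 (reduction to two blocks).** $A$ is a tensor product of algebras $k[X,Y]/(X^p,Y^p)$ with $f=XY$, and of $k[Z]/Z^p$ with $f=Z^2$ if $m$ is odd; $f$ acts on $A$ as the sum. The first algebra is the sum of the strings $X^a(XY)^j$ and $Y^a(XY)^j$, $0\le j\le p-1-a$ (one string for $a=0$), of length $p-a$ and center $a+(p-1-a)=p-1$. The second is the sum of the strings $1,Z^2,\dots,Z^{p-1}$ and $Z,Z^3,\dots,Z^{p-2}$, of lengths $\frac{p+1}2$ and $\frac{p-1}2$ and center $\frac{p-1}2$. The centers add up to $m(p-1)/2$. So, shifting all centers to $0$, it suffices to show for $a,b\le p$: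

* (i) $J_p\otimes J_b$ is free;
* (ii) if $J_a$ and $J_b$ are centered at $0$, then every non-free block in $J_a\otimes J_b$ is centered at $0$.

Induction on the number of factors then shows that a product of centered blocks is a sum of centered non-free blocks and free blocks.

Write $J_a\otimes J_b=T=k[x,y]/(x^a,y^b)$ with $U=x+y$ as the operator, and give $x^iy^j$ the weight $2(i+j)-(a+b-2)$. In (i), $a=p$ and $x^p=U^p-y^p$ with $y^p\in(y^b)$, so $T=k[U,y]/(U^p,y^b)$ is free over $k[U]/U^p$.

**Step 2 (a Casimir operator).** *It will force the center of a non-free block to be divisible by $p$.* On $J_a$ with basis $v_0,\dots,v_{a-1}$ put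
$$Uv_i=v_{i+1},\qquad Lv_i=i(a-i)v_{i-1},\qquad Hv_i=(2i-a+1)v_i .$$
Then $ULv_i-LUv_i=\big(i(a-i)-(i+1)(a-1-i)\big)v_i=(2i-a+1)v_i$, so $[U,L]=H$, and $[H,U]=2U$, $[H,L]=-2L$. Let $U,L,H$ act on $T$ as $U\otimes1+1\otimes U$ and so on. The relations persist, and $H$ acts on weight $w$ as multiplication by $w$ mod $p$. Put
$$\Omega=(H-1)^2+4UL=(H+1)^2+4LU .$$
The two forms agree because $UL=LU+H$. As $(H-1)U=U(H+1)$, we get $\Omega U=(H-1)^2U+4ULU=U(H+1)^2+4ULU=U\Omega$. So $T$ is the direct sum of generalized eigenspaces $T_\lambda$ of $\Omega$, each stable under $U$ and graded by weight, and we may decompose each $T_\lambda$ into blocks. Take a block in $T_\lambda$ of length $\ell$, with generator $u$ of weight $w$ and top vector $z=U^{\ell-1}u$ of weight $w'=w+2(\ell-1)$. Since $Uz=0$, the second form of $\Omega$ gives $\lambda=(w'+1)^2$. On $T/UT$ in weight $w$, the first form shows that $\Omega$ acts as $(w-1)^2$. The class of $u$ is nonzero in $T_\lambda/UT_\lambda\subset T/UT$, so $\lambda=(w-1)^2$. Hence, mod $p$,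
$$0\equiv(w'+1)^2-(w-1)^2=(w'-w+2)(w'+w)=2\ell\,(w+w')=4\ell\Big(\frac{w+w'}2\Big).$$
If $\ell<p$, the center $c=(w+w')/2=w+\ell-1$ is divisible by $p$.

**Step 3 (bounding the center).** $T/UT=k[x]/(x^{\min(a,b)})$ lives in weights at most $2(\min(a,b)-1)-(a+b-2)\le0$, so $w\le0$. The multiplication pairing of $T$ into its one-dimensional top degree is perfect, and for it $\ker U$ is the orthogonal complement of $UT$. So $\ker U$ in weight $w'$ is dual to $T/UT$ in weight $-w'$, and $w'\ge0$. From $c=w+\ell-1=w'-(\ell-1)$ we get $|c|\le\ell-1\le p-2$ for $\ell<p$, and $p\mid c$ gives $c=0$. This proves (ii). The degree range follows from $m=n+2$ and $1\le\ell\le p-1$.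

**Step 4 (occurrence).** The algebra $k[X,Y]/(X^p,Y^p)$ contains $J_1$ (string $a=p-1$), $J_{p-1}$ ($a=1$) and $J_{(p-1)/2}$ ($a=\frac{p+1}2$). For $m$ even, $J_{p-1}\otimes J_1\otimes\dots\otimes J_1=J_{p-1}$ and $J_1\otimes\dots\otimes J_1=J_1$ occur. For $m$ odd, consider $J_{(p+1)/2}\otimes J_{(p-1)/2}=k[x,y]/(x^{(p+1)/2},y^{(p-1)/2})$, with $J_{(p+1)/2}$ from $k[Z]/Z^p$. Its degree-$0$ part is spanned by $1$, and its top degree is $p-2$. The element $(x+y)^{p-2}$ has the coefficient $\binom{p-2}{(p-1)/2}\not\equiv0$ at $x^{(p-1)/2}y^{(p-3)/2}$. So the unique block with generator in degree $0$ has length $p-1$. Tensoring with copies of $J_1$ from the remaining factors gives a $J_{p-1}$ in $A$. $\square$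

For $p=3$ this is easy to see: in $J_2\otimes J_2=k[x,y]/(x^2,y^2)$ we find $1,\ x+y,\ 2xy$, a free block, and $x-y$, killed by $x+y$, a block $J_1$ with center $0$. So, modulo free blocks, $J_2\otimes J_2$ is $J_1$. Each $k[X,Y]/(X^3,Y^3)$ is $J_3\oplus2J_2\oplus2J_1$, and $k[Z]/Z^3=J_2\oplus J_1$. For $n=5$ ($m=7$), writing $\epsilon$ for $J_2$ and $1$ for $J_1$ with $\epsilon^2=1$, the non-free part of $A$ is $(2+2\epsilon)^3(1+\epsilon)=64(1+\epsilon)$: there are $64$ blocks $J_2$ with generator in degree $6$ and $64$ blocks $J_1$ in degree $7$.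

## 6. Frobenius pushforwards of line bundles on $Q_n$

**Lemma 4.** Let $q=p^e$, $t\in\mathbb Z$. Then $F^e_*\mathcal O(t)$ is a direct sum of $\mathcal O(c)$'s and spinor summands.

(i) $\mathcal O(c)$ occurs if and only if $0\le t-qc\le n(q-1)$.

(ii) For $e=1$: a spinor summand of twist $c+1$ occurs if and only if $A$ has a non-free block with generator in degree $t-pc$; then $\frac{n(p-1)}2+1\le t-pc\le\frac{n(p-1)}2+p-1$.

**Step 1 (the pushforward as a matrix factorization).** Put $A^{(q)}=S/(x_1^q,\dots,x_m^q)$ and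
$$V=\bigoplus_jS_{t+qj},\qquad V'=\bigoplus_jS_{t-2+qj},$$
graded by $j$, with $S$ acting by $s\cdot v=s^qv$. As $k$ is perfect, monomials with exponents $<q$ show that these are graded free of finite rank, and $(V/S_+V)_j=A^{(q)}_{t+qj}$. Let $\alpha:V'\to V$ be multiplication by $f$ and $\beta:V(-2)\to V'$ multiplication by $f^{q-1}$. Then $\alpha\beta$ is multiplication by $f^q$, which is the action of $f$. The module $W=\operatorname{coker}\alpha=\bigoplus_jR_{t+qj}$ has $\widetilde W=F^e_*\mathcal O(t)$, because $(F^e_*\mathcal O(t))(j)=F^e_*\mathcal O(t+qj)$. It has projective dimension $1$ over $S$ and is killed by $f$, so it is MCM over $R$. By the Fact, for $m$ odd,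
$$W\cong\bigoplus R(c)^{m_c}\oplus\bigoplus C(c)^{s_c};$$
for $m$ even, $C(c)^{s_c}$ is replaced by $C_+(c)^{s_c^+}\oplus C_-(c)^{s_c^-}$. The sheaf of $C(c)$ is $\mathcal S(c+1)$.

**Step 2 (reading off multiplicities).** The resolution $\alpha$ is isomorphic to the sum of the minimal resolutions of these summands and of trivial complexes ($\alpha=1$). The map $\beta$ is determined by $\alpha\beta=f$. On the summands $R(c)$, $C(c)$ and trivial, $\alpha$ is $f,\varphi,1$, so $\beta$ is $1,\varphi,f$. Reduce mod $S_+$ and put $d=t-qc$. For $R(c)$ the map $\beta=1$ goes from $S(c-2)$ to $S(c-2)$, in degree $j=2-c$, where $\beta$ mod $S_+$ is $f^{q-1}:A_d^{(q)}\to A^{(q)}_{d+2q-2}$; the other summands contribute $0$. The generators of $W$ in degree $-c$ are $(V/(S_+V+\alpha V'))_{-c}=(A^{(q)}/fA^{(q)})_d$. So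
$$m_c=\operatorname{rank}\big(f^{q-1}:A^{(q)}_d\to A^{(q)}_{d+2q-2}\big),\qquad m_c+Ns_c=\dim(A^{(q)}/fA^{(q)})_d,\tag{4}$$
with $Ns_c$ replaced by $\frac N2(s_c^++s_c^-)$ for $m$ even.

**Step 3 (conclusion).** For $e=1$, (4) says that $m_c$ is the number of free blocks of $A$ with generator in degree $d$, and $Ns_c$ the number of non-free ones. With Lemma 3 this is (ii). For (i): the coefficient of $(X_1Y_1)^{q-1}$ in $f^{q-1}$ is $1$, so $f^{q-1}\ne0$ in $A^{(q)}$. This algebra is Gorenstein with socle degree $m(q-1)$, so $f^{q-1}A^{(q)}_{n(q-1)}\ne0$. Since $A^{(q)}_{n(q-1)}=A_d^{(q)}A^{(q)}_{n(q-1)-d}$ for $0\le d\le n(q-1)$, also $f^{q-1}A_d^{(q)}\ne0$ there. For $d<0$, and for $d>n(q-1)$, where the target lies above the socle degree, the product is $0$. $\square$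

As a check, take $Q_5$ in characteristic $3$ and $t=0$. The Hilbert series of $A$ is $(1+z+z^2)^7$, with coefficients $1,7,28,77,161,266,357,393,\dots$. Let $g_d$ count free blocks with generator in degree $d$. Subtracting blocks degree by degree, $g_0=1$, $g_1=7$, $g_2=27$, $g_3=77-7=70$, $g_4=161-28=133$, $g_5=266-77=189$, and $g_6=357-133-27-64=133$. By the symmetry of $A$ about its center, $g_9=g_1=7$. Non-free blocks have generators in degrees $6,7$ only, and $-3c=6$ gives $c=-2$, $s_{-2}=64/8=8$. Hence
$$F_*\mathcal O=\mathcal O\oplus\mathcal O(-1)^{70}\oplus\mathcal O(-2)^{133}\oplus\mathcal O(-3)^7\oplus\mathcal S(-1)^8 .$$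
By (2), $\mathcal S$ has rank $N/2=4$, and $1+70+133+7+32=243=3^5$, as it must be.

**Lemma 5.** (a) $X=Q_n$ is $F$-split, and $F^e_*\mathcal O$ is a summand of $F^{e+1}_*\mathcal O$. (b) If $\mathcal O(a)$ is a summand of $F^e_*\mathcal O$, then $-(n-1)\le a\le0$. (c) If $n$ is odd and $F^e_*\mathcal O$ has a spinor summand of twist $b$, then $-(n-1)\le b\le0$.

*Proof.* (a) By Lemma 4(i), $\mathcal O$ is a summand of $F_*\mathcal O$. Since $\mathrm{Hom}(\mathcal O,F_*\mathcal O)=H^0(F_*\mathcal O)$ is one-dimensional (up to Frobenius twist), spanned by the canonical map, the inclusion of that summand is a scalar multiple of the canonical map, which therefore splits. Apply $F^e_*$ for the second statement. (b) $0\le-qa\le n(q-1)$ gives $0\le-a<n$. (c) If $b\ge2$, then $H^0(\mathcal S(b-1))=C_{b-2}\ne0$ (by (2), $C$ is torsion-free over the domain $R$, and $C_0\ne0$), but $H^0((F^e_*\mathcal O)(-1))=H^0(\mathcal O(-q))=0$. If $b=1$, then $h^0(F_*^e\mathcal O)\ge\dim C_0=N>1$, but $h^0(F^e_*\mathcal O)=1$. If $b\le-n$, then $H^n(\mathcal S(b))\ne0$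 by (3), but $H^n(F^e_*\mathcal O)=H^n(\mathcal O)=0$. $\square$

## 7. A Dirac operator, and division of $2b+n$ by $p$

By Lemma 1 we want to know when $F_*^s\delta_b=0$. On $\mathbb F_p$ a single Frobenius killed everything, so the first thing to try is to split $F_*$ of the sequence (2).

**Lemma 6.** If $p\nmid2b+n$, then $F_*\delta_b=0$. (For $m$ even, $F_*\delta_b^\pm=0$.)

*Proof.* Let $\gamma^a=\sum_bB^{ab}\gamma_b$ with $(B^{ab})=(B_{ab})^{-1}$. Then $\gamma^a\gamma_b+\gamma_b\gamma^a=2\delta^a_b$ (Kronecker delta) and $\sum_a\gamma^a\gamma_a=\frac12\sum B^{ab}\cdot2B_{ab}=m$. Let $\mathsf D=\sum_a\gamma^a\partial_{x_a}$ on $S\otimes\Lambda$. It has degree $-1$ and is linear over $p$-th powers. With the Euler operator $E$,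
$$\mathsf D\varphi w=\sum_a\gamma^a\gamma_aw+\sum_{a,b}(2\delta^a_b-\gamma_b\gamma^a)x_b\partial_{x_a}w=(m+2E)w-\varphi\mathsf Dw.\tag{5}$$
For homogeneous $u\in S\otimes\Lambda$ of degree $\equiv b$ mod $p$ put $\sigma(u)=u-\lambda^{-1}\varphi\mathsf Du$ mod $f$, where $\lambda=2b+n\in\mathbb F_p^\times$. If $u=\varphi w$, then $\deg w\equiv b-1$, so $(m+2E)w=\lambda w$ and
$$\sigma(\varphi w)=\varphi w-\lambda^{-1}\varphi(\lambda w-\varphi\mathsf Dw)=\lambda^{-1}f\,\mathsf Dw\equiv0 .$$
In particular $\sigma(fu)=\sigma(\varphi(\varphi u))=0$. So $\sigma$ induces a graded map $\bigoplus_jC_{b+pj}\to\bigoplus_jR_{b+pj}\otimes\Lambda$, linear over $R$ acting through $p$-th powers. It is a section of the projection, since $\sigma(u)\equiv u$ mod $\varphi$. Sheafifying, it splits $F_*$ of (2). For $m$ even, $\varphi\mathsf D$ preserves parity, so both halves split. $\square$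

The proof breaks exactly when $p$ divides $2b+n$: the section requires division by $\lambda=2b+n$. For even $n$ and $2b+n=0$ nothing can be done, as Section 10 will show. But when $2b+n$ is divisible by $p$ and nonzero, one may still hope to kill $\delta_b$ by more Frobenius pushforwards. The way past the obstruction is to see that $F_*\delta_b$ factors through an extension $\delta_c$ whose number $2c+n$ is $2b+n$ divided by $p$.

**Lemma 7.** Suppose $p\mid2b+n$. Then $F_*\mathcal S(b+1)$ is a direct sum of line bundles $\mathcal O(a)$ and spinor summands of the single twist $c+1$, where $2c+n=(2b+n)/p$ (no spinor summand if no such integer $c$ exists). Moreover $F_*\delta_b$ is a finite sum $\sum_\nu\zeta_\nu\circ\delta\circ\mathrm{pr}_\nu$, where $\mathrm{pr}_\nu$ is a projection of $F_*\mathcal S(b+1)$ onto a spinor summand, $\delta$ is $\delta_c$ (resp. $\delta_c^\pm$), and $\zeta_\nu$ is a homomorphism to $F_*\mathcal S(b)$.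

**Step 1 (the summands).** Since $2(b+1)+n\equiv2\not\equiv0$ mod $p$, Lemma 6 for $b+1$ splits $0\to F_*\mathcal S(b+1)\to F_*\mathcal O(b+1)^N\to F_*\mathcal S(b+2)\to0$. So $F_*\mathcal S(b+1)$ is a summand of $F_*\mathcal O(b+1)^N$. By Lemma 4(ii) and Krull–Schmidt it is a sum of $\mathcal O(a)$'s and spinors of twist $c+1$ with $(b+1)-pc\in[\frac{n(p-1)}2+1,\frac{n(p-1)}2+p-1]$. Then
$$(2b+n)-p(2c+n)=2(b-pc)-n(p-1)\in[0,2p-4].\tag{6}$$
The left side is divisible by $p$, and the middle expression is even because $p-1$ is. So it is a multiple of $2p$ in $[0,2p-4]$, hence $0$.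

**Step 2 (the factorization).** Put $Y=F_*\mathcal S(b)$. By (3) and $n\ge3$, $H^1(Y(j))=H^1(\mathcal S(b+pj))=0$ for all $j$. So $\mathrm{Ext}^1(\mathcal O(a),Y)=0$, and the line bundle summands do not contribute to $F_*\delta_b$. By (2), the sequence
$$\mathrm{Hom}(\mathcal S(c),Y)\xrightarrow{\ \circ\delta_c\ }\mathrm{Ext}^1(\mathcal S(c+1),Y)\to H^1(Y(-c))^N=0$$
is exact (likewise with signs for $m$ even). So the restriction of $F_*\delta_b$ to each spinor summand is some $\zeta_\nu\circ\delta$. $\square$

**Lemma 8.** Let $n$ be odd. Then $F^s_*\delta_b=0$ for every $b\in\mathbb Z$ and $s>v_p(2b+n)$.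

*Proof.* Here $v_p$ is the $p$-adic valuation; it is finite since $2b+n$ is odd and so nonzero. Induct on $v=v_p(2b+n)$. The case $v=0$ is Lemma 6. If $v>0$, Lemma 7 gives $F_*\delta_b=\sum\zeta_\nu\circ\delta_c\circ\mathrm{pr}_\nu$ with $v_p(2c+n)=v-1$. Apply the functor $F^{s-1}_*$ and use $F^{s-1}_*\delta_c=0$, which holds by induction since $s-1>v-1$. $\square$

On $Q_5$ with $p=3$: $\delta_{-2}$ has $2b+n=1$ and dies after one Frobenius. For $\delta_{-1}$ the number is $3$, so $F_*\delta_{-1}$ factors through copies of $\delta_{-2}$, and $F^2_*\delta_{-1}=0$.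

## 8. Generation of $D$-modules on $Q_n$ by global sections

This section is for all $n\ge3$. It supplies the half of $D$-affinity that failed for $\mathbb F_p$.

**Lemma 9.** Let $u\ge0$ and $q=p^e>2u$. The left $D^{(e)}$-module $D^{(e)}\otimes_{\mathcal O}\mathcal O(-u)$ is a quotient of a finite free $D^{(e)}$-module.

**Step 1 (translation into a surjectivity statement).** Sending $P\otimes l$ to $l'\mapsto P(ll')$ identifies $F^e_*(D^{(e)}\otimes\mathcal O(-u))$ with $\mathcal Hom(F^e_*\mathcal O(u),F^e_*\mathcal O)$ as a left module over $\mathcal End(F^e_*\mathcal O)$. It suffices to find a map $F^e_*\mathcal O(u)\to(F^e_*\mathcal O)^a$ injective on all fibers. Such a map is locally split, and applying $\mathcal Hom(-,F^e_*\mathcal O)$ gives the required surjection. The map $\mathcal O\to F^e_*\mathcal O$ is injective on fibers, since $1\ne0$ in $\mathcal O_{X,x}/\mathfrak m_x^{[q]}$. So it suffices to find $\Psi:F_*^e\mathcal O(u)\to\mathcal O^a$ injective on fibers. Let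
$$\mathcal H=\mathcal Hom(F^e_*\mathcal O(u),\mathcal O)\cong F^e_*(\omega^{1-q}(-u))=F^e_*\mathcal O(s),\qquad s=n(q-1)-u,$$
by duality for the finite map $F^e$, and let $\Psi$ consist of a basis of $H^0(\mathcal H)$. A set of functionals on the fiber at $x$ is jointly injective exactly when it spans the dual, so $\Psi$ is injective at $x$ if and only if $H^0(\mathcal H)\to\mathcal H\otimes k(x)$ is surjective, that is, if and only if
$$H^0(X,\mathcal O(s))\to\mathcal O(s)\otimes\mathcal O_X/\mathfrak m_x^{[q]}\quad\text{is surjective.}\tag{7}$$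

**Step 2 (the surjectivity).** Closed points suffice. Choose coordinates with $x=[1:0:\dots:0]$ and $X=\{x_0x_{n+1}=g(y_1,\dots,y_n)\}$, $g$ a nonzero quadratic form. On $x_0\ne0$ the $y_i$ are coordinates, $x_{n+1}=g$, and the sections of $\mathcal O(s)$ are spanned by the $g^ay^\beta$ with $a+|\beta|\le s$. The target of (7) is $A'=k[y]/(y_1^q,\dots,y_n^q)$. Degrees $D\le s$ of $A'$ are hit by monomials $y^\beta$. The remaining degrees are $D=s+a$ with $1\le a\le u$. There the elements of $g^aA'_{D-2a}$ are hit, since $a+(D-2a)=s$; note that $D-2a=s-a\ge n(q-1)-2u\ge0$. So we need $g^a:A'_{D-2a}\to A'_D$ to be surjective. $A'$ is Gorenstein with socle degree $n(q-1)$, so this is equivalent to injectivity of $g^a:A'_{u-a}\to A'_{u+a}$. Since $u+a\le2u<q$, in these degrees $A'$ coincides with the domain $k[y]$, and $g\ne0$. $\square$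

**Lemma 10.** Every $D_X$-module $M$ quasi-coherent over $\mathcal O_X$ is a quotient of a free module $D_X^{(I)}$; in particular it is generated over $D_X$ by global sections. It is even generated by global sections over $\mathcal O_X$. If moreover $H^i(D_X)=0$ for all $i>0$, then $X$ is $D$-affine.

**Step 1 (generation over $D_X$).** $M$ is the union of coherent $\mathcal O$-submodules, each a quotient of some $\mathcal O(-u)^a$. So $M$ is a quotient of a sum of modules $D_X\otimes_{\mathcal O}\mathcal O(-u)=D_X\otimes_{D^{(e)}}(D^{(e)}\otimes_{\mathcal O}\mathcal O(-u))$. By Lemma 9 with $p^e>2u$, each of these is a quotient of a finite free $D_X$-module.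

**Step 2 (generation over $\mathcal O_X$).** It suffices that $D_X$ is generated over $\mathcal O_X$ by global sections, since then $M=D_X\Gamma(M)=\mathcal O_X\Gamma(D_X)\Gamma(M)=\mathcal O_X\Gamma(M)$. Let $D_X^{\le l}$ be the operators of order $\le l$. Their union is $D_X$: if $P$ has order $<q$, then $[P,a^q]=0$, because the commutator with $a^q$ is the $q$-fold commutator with $a$ up to sign. Conversely, an $\mathcal O^q$-linear $P$ has order at most $n(q-1)$, because in $\mathcal O\otimes_{\mathcal O^q}\mathcal O$ the ideal of the diagonal is locally generated by $n$ elements with vanishing $q$-th powers. The sheaf $D_X^{\le l}$ is locally free, and its fiber at a closed point $x$ is $(\mathcal O_{X,x}/\mathfrak m_x^{l+1})^*$, via $P\mapsto(h\mapsto(Ph)(x))$. By Nakayama's lemma we need global operators spanning this fiber.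

Let $B$ be the bilinear form of $f$ on $k^m$, and let $\mathfrak{so}(f)$ be the vector space of $T\in\mathrm{End}(k^m)$ with $B(Tz,z)=0$ for all $z$. Let $G$ be the open subset $\det(1-T)\det(1+T)\ne0$ of the affine space $\mathfrak{so}(f)$. For $T\in G$ put $g_T=(1+T)(1-T)^{-1}$. Since $B((1\pm T)a,(1\pm T)b)=B(a,b)+B(Ta,Tb)$ for both signs, $g_T$ preserves $B$ and so acts on $X$, with $g_0=1$. Let $\mathfrak m\subset\mathcal O_{G,0}$ be the maximal ideal at $0$. For $\mu\in(\mathcal O_{G,0}/\mathfrak m^{l+1})^*$ define an operator by $h\mapsto\big(y\mapsto\mu(T\mapsto h(g_Ty))\big)$. It is defined on every open set, because the $l$-th infinitesimal neighborhood of $\{0\}\times U$ in $G\times U$ maps to $U$. It has order $\le l$: the ring homomorphism $h\otimes h'\mapsto h(g_Ty)h'(y)$ sends the ideal of the diagonal into the ideal generated by $\mathfrak m$, hence kills its $(l+1)$-st power. So these are global sections of $D_X^{\le l}$.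

At $x$ they give the functionals in the image of the dual of $\mathcal O_{X,x}/\mathfrak m_x^{l+1}\to\mathcal O_{G,0}/\mathfrak m^{l+1}$, the pullback along $T\mapsto g_Tx$. This pullback is injective if the tangent map at $0$ is surjective, for then local coordinates at $x$ pull back to part of a system of coordinates at $0$. The derivative of $g_T$ at $0$ is $2T$, and $T_xX=x^\perp/kx$ (with $x$ also denoting a representing vector). For $u\in x^\perp$ and $w$ with $B(w,x)=1$, the map $z\mapsto B(w,z)u-B(u,z)w$ lies in $\mathfrak{so}(f)$ and sends $x$ to $u$. So the tangent map is surjective, and the operators span the fiber.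

**Step 3 (vanishing).** Assume $H^i(D_X)=0$ for $i>0$. From $0\to K\to D_X^{(I)}\to M\to0$ we get $H^i(M)\cong H^{i+1}(K)$ for $i>0$, where $K$ is again a quasi-coherent $D_X$-module. Iterating, $H^i(M)\cong H^{i+n}(K')=0$ for $i>0$. $\square$

## 9. Odd-dimensional quadrics: proof of Theorem 2

Let $n\ge3$ be odd. $X$ is $F$-split by Lemma 5(a).

**Step 1 (every class factors through some $\delta$).** *Purpose: to reduce $H^i(D_X)=0$ to Lemma 8.* By Lemmas 4 and 5, $F^e_*\mathcal O=\bigoplus\mathcal O(a)\oplus\bigoplus\mathcal S(b)$ with all $a,b\in[-(n-1),0]$. Let $i\ge1$ and $\eta\in\mathrm{Ext}^i(F^e_*\mathcal O,Y)$, where $Y=\mathcal O(a')$ or $\mathcal S(b')$ is a summand. On a summand $\mathcal O(a)$ we have $\mathrm{Ext}^i(\mathcal O(a),Y)=H^i(Y(-a))=0$, since the twist of $Y(-a)$ is at least $-(n-1)$. On a summand $\mathcal S(b)$, (2) for $b-1$ gives the exact sequence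
$$\mathrm{Ext}^{i-1}(\mathcal S(b-1),Y)\xrightarrow{\ \circ\delta_{b-1}\ }\mathrm{Ext}^i(\mathcal S(b),Y)\to H^i(Y(1-b))^N=0,$$
since the twist of $Y(1-b)$ is at least $2-n$. So $\eta|_{\mathcal S(b)}=\zeta\circ\delta_{b-1}$ for some $\zeta$.

**Step 2 ($D$-affinity).** By Lemma 8, $F_*^s(\eta|_{\mathcal S(b)})=F^s_*\zeta\circ F^s_*\delta_{b-1}=0$ for $s>v_p(2b-2+n)$. Choose $s$ larger than $v_p(2b-2+n)$ for all $b\in[-(n-1),0]$; this choice does not depend on $e$. By Lemma 1 all maps $H^i(D^{(e)})\to H^i(D^{(e+s)})$ with $i>0$ are zero. Hence $H^i(D_X)=0$ for $i>0$, and $X$ is $D$-affine by Lemma 10.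

**Step 3 (nonvanishing at finite level).** Let $n\ge p+2$. We look for $\mathcal S(b+1)$ and $\mathcal S(b)$ with $b=-\frac{n-1}2$ inside $F^2_*\mathcal O$. A block with $\ell=p-1$ occurs by Lemma 3, so by Lemma 4(ii), $\mathcal S(c+1)$ occurs in $F_*\mathcal O(-\tau)$ when $-\tau-pc=\frac{n(p-1)}2+1$. By Lemma 4(i), $\mathcal O(-\tau)$ occurs in $F_*\mathcal O$ if and only if $0\le p\tau\le n(p-1)$.

* For $c+1=-\frac{n-1}2$ we get $\tau=\frac{n+p-2}2$. The condition $p(n+p-2)\le2n(p-1)$ is equivalent to $p(p-2)\le n(p-2)$, that is, $p\le n$, which is true.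
* For $c+1=-\frac{n-3}2$ we get $\tau=\frac{n-p-2}2$, which is $\ge0$ because $n\ge p+2$, and smaller than the previous $\tau$.

Both values of $\tau$ are integers since $n$ and $p$ are odd. So $\mathcal S(-\frac{n-1}2)$ and $\mathcal S(-\frac{n-1}2+1)$ are summands of $F_*^2\mathcal O$, and of $F^e_*\mathcal O$ for all $e\ge2$ by Lemma 5(a). Therefore
$$0\ne\delta_{-(n-1)/2}\in\mathrm{Ext}^1\big(\mathcal S(-\tfrac{n-1}2+1),\mathcal S(-\tfrac{n-1}2)\big)\subset\mathrm{Ext}^1(F^e_*\mathcal O,F^e_*\mathcal O)=H^1(D^{(e)})$$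
for all $e\ge2$. This proves Theorem 2. $\blacksquare$

For $Q_5$ in characteristic $3$ the two values are $\tau=3$ and $\tau=0$. The summand $\mathcal S(-1)$ is already in $F_*\mathcal O$ (Section 6), and $\mathcal S(-2)$ comes from $F_*\mathcal O(-3)\subset F^2_*\mathcal O$.

## 10. Even-dimensional quadrics: proof of Theorem 3

Lemma 7 divides $2b+n$ by $p$. For $n$ odd this number is never $0$ and the division ends. For $n$ even it can be $0$, which division by $p$ fixes. Let $n\ge4$ be even and $b=-n/2$, so $2b+n=0$.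

**Step 1 ($F_*\delta_b\ne0$).** Suppose $F_*$ of (2) splits. Taking $\bigoplus_jH^0(-(j))$, the map $\bigoplus_jC_{b-1+pj}\xrightarrow{\varphi}\bigoplus_jR_{b+pj}\otimes\Lambda$ is split injective, with $S$ acting through $p$-th powers. Reduce mod $S_+$, that is, mod the $x_i^p$. With $M=A\otimes\Lambda$, the map $\varphi:M/\varphi M\to M/\varphi^2M$ would be injective in degrees $\equiv b-1$ mod $p$. Let $v=\prod_iX_i^{p-1}\otimes1$. Its degree is $(\frac n2+1)(p-1)\equiv-\frac n2-1=b-1$. We have $\varphi v=0$, since $X_i^p=0$ and $\partial_{\xi_i}1=0$. But $v\notin\varphi M$, since every monomial term of $\varphi(w)$ is divisible by some $\xi_i$ or by some $Y_i$. This is a contradiction.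

**Step 2 (both $F_*\delta_b^+$ and $F_*\delta_b^-$ are nonzero).** Let $g$ be the automorphism with $(X_1,Y_1)\mapsto(-Y_1,-X_1)$ fixing the other coordinates; it preserves $f$. Put $c_0=\xi_1\wedge+\partial_{\xi_1}$, an odd operator with $c_0^2=1$. Then $c_0(\xi_1\wedge)c_0=\partial_{\xi_1}$, $c_0\partial_{\xi_1}c_0=\xi_1\wedge$, and conjugation by $c_0$ changes the sign of $\xi_i\wedge$ and $\partial_{\xi_i}$ for $i\ge2$. So
$$c_0\varphi c_0=X_1\partial_{\xi_1}+Y_1\,\xi_1\wedge-\sum_{i\ge2}(X_i\,\xi_i\wedge+Y_i\,\partial_{\xi_i})=-g^*\varphi .$$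
Hence $c_0\circ g^*\varphi=-\varphi\circ c_0$, and $c_0:R\otimes\Lambda^\sigma\to R\otimes\Lambda^{-\sigma}$ carries the pullback under $g$ of the sequence of $\delta_b^\sigma$ isomorphically to the sequence of $\delta_b^{-\sigma}$. So $g^*$ interchanges $\mathcal S_+$ and $\mathcal S_-$ and, up to isomorphism of extensions, $\delta_b^+$ and $\delta_b^-$. Since $g$ commutes with $F$, we have $F_*\delta_b^+\ne0$ if and only if $F_*\delta_b^-\ne0$. By Step 1 one of them is nonzero, so both are.

**Step 3 ($F_*\delta_b^\sigma$ has a component that is a nonzero multiple of some $\delta_b^\tau$).** *Purpose: to make the nonvanishing reproduce itself.* By Lemma 7, $F_*\mathcal S_\sigma(b+1)$ is a sum of line bundles and of $\mathcal S_\pm(c+1)$'s with $2c+n=0$, that is, $c=b$, and only the spinors contribute to $F_*\delta_b^\sigma$.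

For the target, Lemma 6 for $b-1$ applies because $2(b-1)+n=-2$. It splits the surjection $F_*\mathcal O(b-1)^{N/2}\to F_*\mathcal S_{-\sigma}(b)$, so $F_*\mathcal S_{-\sigma}(b)$ is a summand of a power of $F_*\mathcal O(b-1)$. Its spinor summands have twist $c'+1$ with $b-1-pc'\in[\frac{n(p-1)}2+1,\frac{n(p-1)}2+p-1]$, that is, $-2-p(2c'+n)\in[2,2p-2]$. So the even number $-(2c'+n)$ lies in $[4/p,2]$. Hence it equals $2$, and $c'+1=b$.

Now compute the possible components.

* $\mathrm{Ext}^1(\mathcal S_\tau(b+1),\mathcal O(a))$ is dual to $H^{n-1}(\mathcal S_\tau(b+1-a-n))=0$.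
* $\mathrm{Ext}^1(\mathcal S_\tau(b+1),\mathcal S_{\tau'}(b))=\mathrm{Hom}(\mathcal S_{-\tau}(b),\mathcal S_{\tau'}(b))\circ\delta_b^\tau$, by (2) and $H^1(\mathcal S_{\tau'})=0$.
* By Lemma 2, this Hom is $k$ if $\tau'=-\tau$ and $0$ otherwise.

So all components of $F_*\delta_b^\sigma$ are of the form $\lambda\delta_b^\tau$ with $\lambda\in k$, and since $F_*\delta_b^\sigma\ne0$, at least one has $\lambda\ne0$.

**Step 4 ($F_*^s\delta_b^\sigma\ne0$ for all $s\ge0$ and both signs).** For $s=0$ this was shown in Section 4, and for $s=1$ it is Step 2. In general, $F^s_*\delta_b^\sigma=F^{s-1}_*(F_*\delta_b^\sigma)$ has a component $F^{s-1}_*(\lambda\delta_b^\tau)$ with $\lambda\ne0$, by Step 3. It is nonzero by induction, since multiplication by $\lambda$ is an automorphism.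

**Step 5 (the class lives in some $H^1(D^{(e)})$).** We need $\mathcal S_\sigma(1-\frac n2)$ and $\mathcal S_{-\sigma}(-\frac n2)$ as summands of $F^e_*\mathcal O$ for some $e$. By Lemmas 3 and 4(ii), twist $1-\frac n2$ (so $c=-\frac n2$) occurs in $F_*\mathcal O(-\tau)$ when $-\tau+\frac{pn}2=\frac{n(p-1)}2+1$, that is, $\tau=\frac n2-1$, by the block $\ell=p-1$. Twist $-\frac n2$ (so $c=-\frac n2-1$) occurs in $F_*\mathcal O(-\tau)$ when $-\tau+p(\frac n2+1)=\frac{n(p-1)}2+p-1$, that is, $\tau=\frac n2+1$, by the block $\ell=1$. Both signs occur, because $g^*F_*\mathcal O(-\tau)\cong F_*\mathcal O(-\tau)$ and $g^*$ exchanges the signs. Both values of $\tau$ lie in $[0,n-1]$ since $n\ge4$, so $\mathcal O(-\tau)$ occurs in $F^e_*\mathcal O$ as soon as $q\tau\le n(q-1)$, which holds for $e\gg0$ by Lemma 4(i). Hence for $e\gg0$ the class $\delta_b^\sigma$ defines an element of $\mathrm{Ext}^1(F^e_*\mathcal O,F^e_*\mathcal O)=H^1(D^{(e)})$. By Lemma 1, its image in $H^1(D^{(e+s)})$ has the component $F_*^s\delta_b^\sigma$, which is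 nonzero by Step 4 for every $s$. So its image in the limit $H^1(D_X)$ is nonzero, and $Q_n$ is not $D$-affine. $\blacksquare$
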